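\title{The zero-error capacity region of the binary adder channel with complete feedback}


\begin{abstract}
Two senders transmit bits over a channel that outputs their sum, both see all earlier outputs, and the receiver must decode without error. We prove that for every choice of weights the largest weighted average of the two rates equals the optimum of an explicit problem in two real variables, a formula stated as a conjecture in a paper of Florin, Ho and Jiang. We also show that for positive weights the optimizer is unique up to a symmetry, that the capacity region is described by this problem without convexification, and that its Pareto boundary is an explicit curve. The lower bound comes from a block code in which a common mask carries the receiver's remaining uncertainty into the next block. The upper bound comes from an adversarial choice of the messages. It leads to a Lagrangian whose global maximizers can be found although the problem is not convex.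
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The channel}

Two senders use a common channel $n$ times. Sender $i\in\{1,2\}$ holds a message $w_i\in[M_i]=\{1,\dots,M_i\}$. At time $k$ it transmits a bit
\[
x_{ik}=e_{ik}(w_i,y_1,\dots,y_{k-1})\in\{0,1\},
\]
and the channel outputs the integer $y_k=x_{1k}+x_{2k}\in\{0,1,2\}$. The encoding functions $e_{ik}$ may depend on all earlier outputs; this is \emph{complete feedback}. The code is \emph{zero-error} if the sequence $(y_1,\dots,y_n)$ determines $(w_1,w_2)$ for every pair of messages. The Dueck zero-error capacity region $\mathcal O_f$ is the closure of the set of rate pairs $(\frac1n\log M_1,\frac1n\log M_2)$ of zero-error codes. Here and below $\log=\log_2$. For weights $(c_1,c_2)$ in $\Delta^1=\{(c_1,c_2):c_1,c_2\ge0,\ c_1+c_2=1\}$, the \emph{weighted average zero-error capacity} is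
\[
R(\mathcal O_f;c_1,c_2)=\sup\{c_1R_1+c_2R_2:(R_1,R_2)\in\mathcal O_f\}.
\]

The outputs $0$ and $2$ reveal both inputs, while the output $1$ leaves two possibilities. Feedback matters because a sender who knows its own input and the sum knows the other input. The senders therefore know exactly what the receiver is missing, and they can cooperate to supply it.

Some bounds are immediate. There are $3^n$ output sequences, so $R_1+R_2\le\log3$, and each $R_i$ is at most $1$ (Lemma~\ref{lem:basic}). If one sender always transmits $0$, the other has rate $1$. For a first use of feedback, let each sender transmit an arbitrary word of $N$ bits. If the output contains $k$ ones, the receiver is left with $2^k\le 2^N$ candidates. Both senders now know both words and can jointly produce any output symbol, so $\lceil N/\log3\rceil$ further uses name the right candidate. This gives both senders the rate $\log3/\log6\approx0.61$, against the upper bound $\frac12\log3\approx0.79$ for equal rates.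

This code is wasteful in two ways. Its length is dictated by the worst pair of words, two complementary ones; words with many zeros cannot disagree everywhere, so one should bias them. And it resolves old ambiguity and sends new information in separate phases; one should do both at once. The answer below says how far these two remedies go.

\subsection{The optimization problem and the results}

Write $\bar t=1-t$, let $H_m(p_1,\dots,p_m)=-\sum_ip_i\log p_i$ with $0\log0=0$, and put $h(t)=H_2(t,\bar t)$. For $(a,b)\in[0,1]^2$, a \emph{coupling} of $(a,b)$ is the law $P=(P_{00},P_{01},P_{10},P_{11})$ of a pair of bits $(X_1,X_2)$ with $P(X_1=0)=a$ and $P(X_2=0)=b$. The total mass and the two marginals leave one free parameter, and the couplings of $(a,b)$ are exactly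
\begin{equation}\label{eq:coupling}
P=(ab-\gamma,\ a\bar b+\gamma,\ \bar ab+\gamma,\ \bar a\bar b-\gamma),\qquad \gamma\in I(a,b)=\bigl[-\min(a\bar b,\bar ab),\ \min(ab,\bar a\bar b)\bigr].
\end{equation}
The value $\gamma=0$ is the independent coupling. Let
\begin{gather*}
S_4(a,b,\gamma)=H_4(ab-\gamma,\ a\bar b+\gamma,\ \bar ab+\gamma,\ \bar a\bar b-\gamma),\\
x(a,b,\gamma)=a\bar b+\bar ab+2\gamma=P(X_1\ne X_2),\qquad
S_3(x)=H_3\Bigl(\frac{1-x}2,\,x,\,\frac{1-x}2\Bigr)=h(x)+1-x .
\end{gather*}
Call $(a,b)\in[0,1]^2$ \emph{feasible} if
\begin{equation}\label{eq:constraint}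
S_3\bigl(x(a,b,\gamma)\bigr)\ge S_4(a,b,\gamma)\quad\text{for every }\gamma\in I(a,b),
\end{equation}
and let
\begin{equation}\label{eq:problem}
V(c_1,c_2)=\max\{c_1h(a)+c_2h(b):(a,b)\text{ feasible}\}.
\end{equation}

To read \eqref{eq:constraint}, let the senders use long words in which the fractions of zeros are $a$ and $b$, so that their rates are $h(a)$ and $h(b)$. The empirical joint distribution of two such words is a coupling of $(a,b)$. Then $S_4$ is the new uncertainty per channel use, and $S_3(x)$ is the largest entropy of an output symbol that equals $1$ with probability $x$. So \eqref{eq:constraint} says that the receiver can learn at least as fast as new uncertainty arrives. Most pairs of words are close to the independent coupling, but a zero-error code must decode every pair, and this is why the inequality is required for every $\gamma$.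

The following formula is stated as a conjecture in \cite{FHJ}.

\begin{theorem}\label{thm:main}
For every $(c_1,c_2)\in\Delta^1$ we have $R(\mathcal O_f;c_1,c_2)=V(c_1,c_2)$.
\end{theorem}

Problem \eqref{eq:problem} is invariant under the \emph{flip} $(a,b)\mapsto(\bar a,\bar b)$. A point $R$ \emph{dominates} $R'$ if $R_1\ge R'_1$ and $R_2\ge R'_2$, and the \emph{Pareto boundary} of $\mathcal O_f$ is the set of its points that are dominated by no other point of $\mathcal O_f$.

\begin{theorem}\label{thm:region}
\emph{(i)} For $c_1,c_2>0$ the optimizer of \eqref{eq:problem} is unique up to the flip. Moreover,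
\[
\mathcal O_f=\{(R_1,R_2)\in[0,\infty)^2:\ R_1\le h(a),\ R_2\le h(b)\ \text{for some feasible }(a,b)\}.
\]
\emph{(ii)} For $d\in\mathbb R$ let $s=\operatorname{arcosh}(2\cosh d)$ and
\begin{gather}
x(d)=\frac{s\tanh s-\ln\cosh s}{s\tanh s-d\tanh d},\label{eq:xd}\\
m_1(d)=(1-x(d))\tanh s+x(d)\tanh d,\qquad m_2(d)=(1-x(d))\tanh s-x(d)\tanh d.\label{eq:md}
\end{gather}
The function $m_2$ has a least positive zero $d_0<\infty$, and the Pareto boundary of $\mathcal O_f$ is the curve
\[
\Gamma(d)=\Bigl(h\Bigl(\frac{1+m_1(d)}2\Bigr),\ h\Bigl(\frac{1+m_2(d)}2\Bigr)\Bigr),\qquad d\in[-d_0,d_0].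
\]
For $|d|<d_0$, the point $p(d)=\bigl(\frac{1+m_1(d)}2,\frac{1+m_2(d)}2\bigr)$ is an optimizer of \eqref{eq:problem} exactly for the weights with
\[
\frac{c_1}{c_2}=\omega(d):=\frac{(s+d)\operatorname{artanh}m_2(d)}{(s-d)\operatorname{artanh}m_1(d)},
\]
and $\omega$ is a bijection from $(-d_0,d_0)$ onto $(0,\infty)$.
\end{theorem}

The region $\mathcal O_f$ is convex, because codes can be concatenated. Part (i) says that this operation, time sharing, adds nothing to the rate pairs $(h(a),h(b))$ and the points they dominate. For $d=0$ one finds $m_1=m_2=1/\log(2+\sqrt3)$, which is the symmetric point (Example~\ref{ex:symmetric}).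

\subsection{Outline}

The proofs are self-contained; in particular, Dueck's theorem is not used. Section~\ref{sec:codes} shows that $(h(a),h(b))\in\mathcal O_f$ for every feasible $(a,b)$, so that $R\ge V$. Section~\ref{sec:converse} gives a family of upper bounds $R\le\max F_{\mu,q}$, where $F_{\mu,q}$ is a Lagrangian for \eqref{eq:problem} in which $S_3$ is replaced by a tangent line. One must then find $\mu$ and $q$ with $\max F_{\mu,q}=V$. The feasible set is not convex, so convex duality does not provide them, and a critical point of $F_{\mu,q}$ need not be a maximizer. Section~\ref{sec:lagrangian} overcomes this: for small $\mu$, any critical point other than $(\frac12,\frac12)$ is a global maximizer. Section~\ref{sec:curve} solves the resulting equations, which produces the curve of Theorem~\ref{thm:region}, and proves Theorem~\ref{thm:main}. Section~\ref{sec:region} identifies the whole region.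

\section{Entropy, couplings and the constraint}\label{sec:prelim}

We use three standard facts. All random variables take finitely many values, and $H$ is the Shannon entropy.
\begin{itemize}
\item[(F1)] \emph{Gibbs' inequality.} If $p$ and $p'$ are laws on a finite set and $p'$ is positive, then $H(p)\le-\sum_ip_i\log p'_i$.
\item[(F2)] \emph{Chain rule and subadditivity.} $H(Z_1,\dots,Z_n)=\sum_kH(Z_k\mid Z_1,\dots,Z_{k-1})\le\sum_kH(Z_k)$. If $Z$ and $Z'$ are functions of each other, then $H(Z)=H(Z')$.
\item[(F3)] \emph{Types.} The number of words of length $N$ with a given empirical distribution $P$ is at most $2^{NH(P)}$, and $\binom Nk\ge2^{Nh(k/N)}/(N+1)$.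
\end{itemize}

\begin{lemma}\label{lem:basic}
The set $\mathcal O_f$ is a compact convex subset of $[0,1]^2$, and it contains every point of $[0,\infty)^2$ that is dominated by one of its points.
\end{lemma}

\begin{proof}
Fix a zero-error code and a message $w_2$. By induction on $k$, the inputs $x_{11},\dots,x_{1k}$ determine $y_1,\dots,y_k$, because $x_{2k}$ is a function of $w_2$ and the earlier outputs. Since $w_1\mapsto(y_1,\dots,y_n)$ is injective, so is $w_1\mapsto(x_{11},\dots,x_{1n})$, and $M_1\le2^n$. In the same way $M_2\le2^n$. So $\mathcal O_f$ is a closed subset of $[0,1]^2$.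

Running $j$ copies of a code of length $n$ and then $j'$ copies of a code of length $n'$ gives a zero-error code whose rate pair is the convex combination with weight $jn/(jn+j'n')$. These weights are dense in $[0,1]$, and convexity follows by taking closures. If a code has rates $R_i=\frac1n\log M_i\ge R'_i\ge0$, run $j$ copies and keep only $\lceil2^{jnR'_i}\rceil\le M_i^j$ messages of sender $i$; the rates tend to $R'_i$ as $j\to\infty$. Finally, if $R\in\mathcal O_f$ dominates $R'$ and $R^{(l)}\to R$ are rate pairs of codes, then the coordinatewise minima of $R'$ and $R^{(l)}$ lie in $\mathcal O_f$ and tend to $R'$.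
\end{proof}

Put
\[
D(a,b,\gamma)=S_3\bigl(x(a,b,\gamma)\bigr)-S_4(a,b,\gamma),\qquad g(a,b)=\min_{\gamma\in I(a,b)}D(a,b,\gamma),\qquad f(a,b)=c_1h(a)+c_2h(b).
\]
Feasibility means $g(a,b)\ge0$. The endpoints of $I(a,b)$ are continuous in $(a,b)$, so after an affine change of $\gamma$ the function $g$ is the minimum of a continuous function over the fixed interval $[0,1]$. Hence $g$ is continuous, the feasible set is compact, and the maximum in \eqref{eq:problem} exists. The flip, and also the exchange $(a,b)\mapsto(b,a)$, permute the entries of \eqref{eq:coupling} and preserve $\gamma$ and $x$; so $D$ and $g$ are invariant under both. We call $(\frac12,\frac12)$ the \emph{center}.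

\begin{example}\label{ex:values}
At $(\frac12,0)$ the only coupling is $\gamma=0$, with $x=\frac12$, $S_3=\frac32$ and $S_4=1$. So $g(\frac12,0)=\frac12$, and by the flip $g(\frac12,1)=\frac12$. At the center $P=(\frac{1-x}2,\frac x2,\frac x2,\frac{1-x}2)$ with $x$ ranging over $[0,1]$, so $S_4=h(x)+1$, $D=-x$ and $g=-1$. The center is the midpoint of two feasible points and is not feasible.
\end{example}

For $(a,b)\in(0,1)^2$ the interval $I(a,b)$ has $0$ in its interior, and its interior points are those at which all four entries of $P$ are positive. There we can form the \emph{odds ratio} $\Omega=P_{00}P_{11}/(P_{01}P_{10})$.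

\begin{lemma}\label{lem:gamma}
Let $(a,b)\in(0,1)^2$. In the interior of $I(a,b)$,
\begin{gather*}
\partial_\gamma S_4=\log\Omega,\qquad(\ln2)\,\partial^2_\gamma S_4=-\sum_{i,j}\frac1{P_{ij}},\qquad\partial_\gamma D=2\log\frac{1-x}{2x}-\log\Omega,\\
(\ln2)\,\partial_\gamma^2D=\frac{(a-b)^2}{P_{01}P_{10}\,x}+\frac{(a+b-1)^2}{P_{00}P_{11}(1-x)} .
\end{gather*}
Consequently $\Omega$ decreases strictly from $\infty$ to $0$ along $I(a,b)$, and $D(a,b,\cdot)$ is convex on $I(a,b)$, strictly so unless $(a,b)$ is the center.
\end{lemma}

\begin{proof}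
We have $\partial_\gamma P=(-1,1,1,-1)$ and $\partial_\gamma x=2$. The entries of $\partial_\gamma P$ sum to $0$, so $\partial_\gamma S_4=-\sum\partial_\gamma P_{ij}\log P_{ij}=\log\Omega$, and a second differentiation gives the second formula. At the left endpoint $\gamma<0$, so $P_{00},P_{11}>0=P_{01}P_{10}$ and $\Omega\to\infty$; at the right endpoint $\gamma>0$, so $P_{01},P_{10}>0=P_{00}P_{11}$ and $\Omega\to0$. Next, $S_3'(x)=\log\frac{1-x}{2x}$ and $(\ln2)S_3''(x)=-\frac1x-\frac1{1-x}$. This gives $\partial_\gamma D$ and
\[
(\ln2)\,\partial^2_\gamma D=\Bigl(\frac1{P_{01}}+\frac1{P_{10}}-\frac4x\Bigr)+\Bigl(\frac1{P_{00}}+\frac1{P_{11}}-\frac4{1-x}\Bigr).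
\]
Now use $\frac1u+\frac1v-\frac4{u+v}=\frac{(u-v)^2}{uv(u+v)}$ together with $P_{01}+P_{10}=x$, $P_{01}-P_{10}=a-b$, $P_{00}+P_{11}=1-x$ and $P_{00}-P_{11}=a+b-1$. Both numerators vanish only at the center.
\end{proof}

\section{Masking codes}\label{sec:codes}

We want to resolve the ambiguity left by one block while the next block carries new messages. After a block both senders know what the receiver is missing, and they can write it as a common word $z$. If they add $z$ modulo $2$ to their new words $u$ and $v$, the positions where the inputs differ do not change, but at the positions where they agree the output now depends on $z$. The receiver cannot decode yet; its uncertainty is now about the triple $(z,u,v)$. The scheme can run indefinitely if this uncertainty fits again into a word of about the same length.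

Let $T_1,T_2\subset\{0,1\}^N$ be nonempty, let $\oplus$ denote coordinatewise addition modulo $2$ and $+$ coordinatewise addition of integers, and for $y\in\{0,1,2\}^N$ let
\[
L(y)=\{(z,u,v)\in\{0,1\}^N\times T_1\times T_2:\ (u\oplus z)+(v\oplus z)=y\}.
\]

\begin{lemma}\label{lem:mask}
If $t\ge0$ is an integer and $|L(y)|\le2^{N+t}$ for all $y$, then $\bigl(\frac{\log|T_1|}{N+t},\frac{\log|T_2|}{N+t}\bigr)\in\mathcal O_f$.
\end{lemma}

\begin{proof}
Fix injections $\iota_y\colon L(y)\to\{0,1\}^N\times\{0,1\}^t$. The messages are $(u_1,\dots,u_J)\in T_1^J$ and $(v_1,\dots,v_J)\in T_2^J$. Let $z_1$ be the zero word. Suppose that both senders know $z_j$ at the start of block $j$. They transmit $u_j\oplus z_j$ and $v_j\oplus z_j$ in $N$ uses, with output $y_j$. Each subtracts its own input from $y_j$ and learns the other word, so both can compute $(z_{j+1},\eta_{j+1})=\iota_{y_j}(z_j,u_j,v_j)$. Both then transmit the $t$ bits of $\eta_{j+1}$; the inputs are equal, the outputs are $0$ or $2$, and the receiver reads $\eta_{j+1}$. After block $J$ both transmit $z_{J+1}$ in the same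 way, in $N$ uses.

The receiver knows $z_{J+1}$ and all $\eta_j$ and $y_j$. It decodes backward: for $j=J,J-1,\dots,1$ it computes $(z_j,u_j,v_j)=\iota_{y_j}^{-1}(z_{j+1},\eta_{j+1})$. So the code is zero-error. Its length is $J(N+t)+N$ and $M_i=|T_i|^J$; let $J\to\infty$.
\end{proof}

\begin{example}\label{ex:three}
Let $N=3$ and $T_1=T_2=\{100,010,001\}$. Two such words are equal or differ in two positions. If $y$ has no ones, then $u=v$, there are three choices, and $z$ is forced by $y$; so $|L(y)|=3$. If $y=(1,1,0)$, then $(u,v)$ is $(100,010)$ or $(010,100)$, the bits $z_1,z_2$ are free and $z_3=0$; so $|L(y)|=2\cdot4=8$, and the same count holds for every $y$ with two ones. All other lists are empty. Thus $|L(y)|\le2^3$, Lemma~\ref{lem:mask} applies with $t=0$, and both senders achieve the rate $\frac13\log3>\frac12$, which is more than they get by taking turns.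
\end{example}

The same count, for long words of fixed composition, leads to the constraint \eqref{eq:constraint}.

\begin{proposition}\label{prop:achieve}
If $(a,b)$ is feasible, then $(h(a),h(b))\in\mathcal O_f$. Hence $R(\mathcal O_f;c_1,c_2)\ge V(c_1,c_2)$ for all $(c_1,c_2)\in\Delta^1$.
\end{proposition}

\begin{proof}
Let $N_1=\lfloor aN\rfloor$, $N_2=\lfloor bN\rfloor$, $a_N=N_1/N$, $b_N=N_2/N$, and let $T_i$ be the set of words in $\{0,1\}^N$ with exactly $N_i$ zeros. Rounding may destroy feasibility, but only slightly: $\varepsilon_N=\max(0,-g(a_N,b_N))\to0$ because $g$ is continuous and $g(a,b)\ge0$.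

Let $y$ have $k$ ones, with $L(y)\neq\emptyset$. A triple $(z,u,v)$ lies in $L(y)$ exactly when $u$ and $v$ differ precisely at the $k$ positions where $y$ equals $1$, and $u\oplus z$ equals $y/2$ at the other positions. So each admissible pair $(u,v)$ comes with $2^k$ words $z$. Let $\nu_k$ be the number of pairs in $T_1\times T_2$ that differ in exactly $k$ positions. The sets $T_i$ are invariant under permutations of the coordinates, so each of the $\binom Nk$ possible sets of positions occurs for equally many pairs, and
\[
|L(y)|=2^k\,\nu_k\Big/\binom Nk .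
\]
For such a pair let $n_{ij}$ be the number of positions where $u$ has $i$ and $v$ has $j$. Then $n_{01}+n_{10}=k$, $n_{01}-n_{10}=N_1-N_2$, $n_{00}+n_{01}=N_1$ and $\sum n_{ij}=N$. These equations determine all $n_{ij}$, so all $\nu_k$ pairs have one joint empirical distribution. It is the coupling of $(a_N,b_N)$ with $x=k/N$; let $\gamma$ be its parameter. By (F3) and $x-h(x)=1-S_3(x)$,
\[
|L(y)|\le(N+1)\,2^{N(x-h(x)+S_4(a_N,b_N,\gamma))}=(N+1)\,2^{N(1-D(a_N,b_N,\gamma))}\le(N+1)\,2^{N(1+\varepsilon_N)} .
\]
Lemma~\ref{lem:mask} applies with $t_N=\lceil\log(N+1)+N\varepsilon_N\rceil=o(N)$. By (F3), $\frac1N\log|T_1|\to h(a)$ and $\frac1N\log|T_2|\to h(b)$. Since $\mathcal O_f$ is closed, it contains $(h(a),h(b))$.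
\end{proof}

\section{An upper bound from an adversarial path}\label{sec:converse}

Fix a zero-error code. After some channel uses, the message pairs consistent with the inputs so far form a product set, and every pair in it is a legal continuation. An adversary may therefore choose the next pair of inputs at random from \emph{any} coupling of the fractions of surviving messages that send $0$. Keeping these marginals lets us recover $\log M_1$ and $\log M_2$ as sums of binary entropies. The coupling is free, and the adversary chooses it to create as much uncertainty as possible compared with what the output can carry.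

There is one obstacle. Suppose that, given the past, the output equals $1$ with a random probability $x$. Then the entropy of the output is at most $S_3(Ex)$, whereas a bound that decouples over the histories needs $E\,S_3(x)$, and concavity gives $E\,S_3(x)\le S_3(Ex)$, which points the wrong way. We therefore replace $S_3$ by an affine majorant, which commutes with expectation. For $q\in(0,1)$ let
\[
\ell_q(x)=-(1-x)\log\frac{1-q}2-x\log q .
\]
By (F1) with $p'=(\frac{1-q}2,q,\frac{1-q}2)$, every law on $\{0,1,2\}$ that gives mass $x$ to $1$ has entropy at most $\ell_q(x)$. In particular $S_3\le\ell_q$, with equality at $x=q$; so $\ell_q$ is the tangent line to $S_3$ at $q$. For $\mu\ge0$ define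
\[
G_q(a,b)=\min_{\gamma\in I(a,b)}\bigl[\ell_q(x(a,b,\gamma))-S_4(a,b,\gamma)\bigr],\qquad F_{\mu,q}=f+\mu\,G_q .
\]
Like $g$, the function $G_q$ is continuous on $[0,1]^2$ and invariant under the flip and the exchange, and $g\le G_q$.

\begin{proposition}\label{prop:converse}
For all $(c_1,c_2)\in\Delta^1$, $\mu\ge0$ and $q\in(0,1)$ we have $R(\mathcal O_f;c_1,c_2)\le\max_{[0,1]^2}F_{\mu,q}$.
\end{proposition}

\begin{proof}
Take a zero-error code of length $n$. For $1\le k\le n+1$, a \emph{history} is a sequence $\pi=(x_{1j},x_{2j})_{j<k}$ of input pairs. With $y_j=x_{1j}+x_{2j}$, let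
\[
\mathcal W_i(\pi)=\{w_i\in[M_i]:\ e_{ij}(w_i,y_1,\dots,y_{j-1})=x_{ij}\ \text{for all }j<k\}.
\]
By induction on $j$, the code run on any pair in $\mathcal W_1(\pi)\times\mathcal W_2(\pi)$ produces the inputs $\pi$. If $k\le n$ and both sets are nonempty, let $a_\pi$ and $b_\pi$ be the fractions of messages in $\mathcal W_1(\pi)$ and $\mathcal W_2(\pi)$ that transmit $0$ at time $k$, let $P_\pi$ be a coupling of $(a_\pi,b_\pi)$ that attains $G_q(a_\pi,b_\pi)$, and let $\gamma_\pi$ and $x_\pi$ be its parameter and its probability of disagreement.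

Generate a random path: given the history $\Pi_k=(X_{1j},X_{2j})_{j<k}$, draw $(X_{1k},X_{2k})$ from $P_{\Pi_k}$, and put $Y_k=X_{1k}+X_{2k}$. A bit value that no surviving message transmits has probability $0$, so the sets $\mathcal W_i(\Pi_k)$ stay nonempty. All pairs in $\mathcal W_1(\Pi_{n+1})\times\mathcal W_2(\Pi_{n+1})$ produce the same output sequence, so zero error forces both sets to be singletons.

\emph{The rates.} The set $\mathcal W_1(\Pi_{k+1})$ consists of the messages in $\mathcal W_1(\Pi_k)$ that transmit $X_{1k}$. So the ratio $|\mathcal W_1(\Pi_{k+1})|/|\mathcal W_1(\Pi_k)|$ equals $a_{\Pi_k}$ if $X_{1k}=0$ and $\bar a_{\Pi_k}$ if $X_{1k}=1$, and these events have conditional probabilities $a_{\Pi_k}$ and $\bar a_{\Pi_k}$. The product of the ratios over $k$ is $1/M_1$ on every path. Taking the expectation of $-\log$, and arguing identically for sender $2$, we get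
\[
\log M_1=\sum_{k=1}^nE\,h(a_{\Pi_k}),\qquad\log M_2=\sum_{k=1}^nE\,h(b_{\Pi_k}).
\]

\emph{The constraint on average.} The full path $\Pi_{n+1}$ is a function of $(Y_1,\dots,Y_n)$. Indeed, two paths of positive probability with the same outputs come from two message pairs with the same outputs; by zero error the pairs coincide, and then so do the inputs. By (F2) and the property of $\ell_q$,
\[
\sum_kE\,S_4(a_{\Pi_k},b_{\Pi_k},\gamma_{\Pi_k})=H(\Pi_{n+1})=H(Y_1,\dots,Y_n)\le\sum_kH(Y_k)\le\sum_k\ell_q(E\,x_{\Pi_k})=\sum_kE\,\ell_q(x_{\Pi_k}).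
\]
By the choice of $P_\pi$ this says $\sum_kE\,G_q(a_{\Pi_k},b_{\Pi_k})\ge0$. Since $\mu\ge0$,
\[
c_1\log M_1+c_2\log M_2=\sum_kE\,f(a_{\Pi_k},b_{\Pi_k})\le\sum_kE\,F_{\mu,q}(a_{\Pi_k},b_{\Pi_k})\le n\max F_{\mu,q}.
\]
Divide by $n$; the bound passes to the closure.
\end{proof}

\begin{example}\label{ex:uniform}
For $q=\frac13$ the function $\ell_q$ is the constant $\log3$, and $S_4\le h(a)+h(b)$ with equality at $\gamma=0$. So $G_{1/3}=\log3-h(a)-h(b)$. With $c_1=c_2=\mu=\frac12$ the function $F_{\mu,q}$ is the constant $\frac12\log3$, and we recover the bound $R_1+R_2\le\log3$. Other values of $q$ reward the adversary for a dependent coupling.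
\end{example}

\section{Global maximizers of the Lagrangian}\label{sec:lagrangian}

\subsection{Exponential coordinates}

Fix $q\in(0,1)$. Put $Q_{00}=Q_{11}=\frac{1-q}2$ and $Q_{01}=Q_{10}=q$. The function minimized in $G_q$ is
\begin{equation}\label{eq:relent}
\ell_q(x)-S_4=\sum_{i,j}P_{ij}\log\frac{P_{ij}}{Q_{ij}} .
\end{equation}
A minimizer of such an expression under linear constraints is an exponential tilt of $Q$, and the tilt parameters are the coordinates in which the critical point equations become simple. Let $\sigma_i=+1$ if $X_i=0$ and $\sigma_i=-1$ if $X_i=1$, and let $m_1=2a-1=E\sigma_1$, $m_2=2b-1=E\sigma_2$. In the coordinates $m=(m_1,m_2)$ the flip is $m\mapsto-m$ and the center is $0$. For $A,B\in\mathbb R$ let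
\begin{equation}\label{eq:tilt}
P^{A,B}=Z^{-1}\,Q\,e^{A\sigma_1+B\sigma_2},\qquad Z=(1-q)\cosh(A+B)+2q\cosh(A-B),
\end{equation}
which is a positive probability law, and put
\[
\kappa=\frac{3q-1}{1+q}\in(-1,1),\qquad\psi_\kappa(t)=\operatorname{artanh}(\kappa\tanh t).
\]
The function $\psi_\kappa$ is odd, and $\psi_{-\kappa}=-\psi_\kappa$. For $0<\kappa<1$ we have $\psi_\kappa'(t)=\kappa\frac{1-\tau}{1-\kappa^2\tau}$ with $\tau=\tanh^2t$, and this is positive and strictly decreasing in $\tau$. So $\psi_\kappa$ is increasing and strictly concave on $[0,\infty)$, with $0<\psi_\kappa(t)<\kappa t$ for $t>0$.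

\begin{lemma}\label{lem:tilt}
Let $(a,b)\in(0,1)^2$.
\begin{itemize}
\item[(a)] The minimum defining $G_q(a,b)$ is attained at a unique coupling $P$, the positive coupling with odds ratio $\Omega=\bigl(\frac{1-q}{2q}\bigr)^2$. It depends smoothly on $(a,b)$.
\item[(b)] A positive law $P$ has this odds ratio if and only if $P=P^{A,B}$ for some $A,B$, and then
\begin{equation}\label{eq:AB}
A=\frac14\ln\frac{P_{00}P_{01}}{P_{10}P_{11}},\qquad B=\frac14\ln\frac{P_{00}P_{10}}{P_{01}P_{11}} .
\end{equation}
\item[(c)] If $P^{A,B}$ is the minimizer at $(a,b)$, then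
\begin{gather}
m_1=\tanh\bigl(A-\psi_\kappa(B)\bigr),\qquad m_2=\tanh\bigl(B-\psi_\kappa(A)\bigr),\label{eq:means}\\
(\ln2)\,G_q=Am_1+Bm_2-\ln Z,\qquad(\ln2)\,\nabla_mG_q=(A,B),\label{eq:grad}
\end{gather}
and $(A,B)=(0,0)$ if and only if $(a,b)$ is the center.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:gamma}, $\partial_\gamma(\ell_q-S_4)=2\log\frac{1-q}{2q}-\log\Omega$ increases strictly from $-\infty$ to $\infty$ in the interior of $I(a,b)$. So it has a unique zero, which is the unique minimizer. Its $\gamma$-derivative is positive, so the zero is smooth in $(a,b)$ by the implicit function theorem.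

(b) Every function on $\{\pm1\}^2$ is a unique linear combination of $1,\sigma_1,\sigma_2,\sigma_1\sigma_2$, the coefficient of each being the average of the function multiplied by it. For $\ln(P/Q)$ the coefficient of $\sigma_1\sigma_2$ is $\frac14\ln\Omega-\frac12\ln\frac{1-q}{2q}$, and it vanishes exactly when $P$ has the form \eqref{eq:tilt}. The coefficients of $\sigma_1$ and $\sigma_2$ are \eqref{eq:AB}, because the factors $Q_{ij}$ cancel.

(c) The addition formulas give $Z=(1+q)[\cosh A\cosh B-\kappa\sinh A\sinh B]$. Hence
\[
m_1=\partial_A\ln Z=\frac{\tanh A-\kappa\tanh B}{1-\kappa\tanh A\tanh B}=\tanh\bigl(A-\psi_\kappa(B)\bigr),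
\]
and $m_2=\partial_B\ln Z$ is obtained by exchanging $A$ and $B$. Insert $\ln(P/Q)=A\sigma_1+B\sigma_2-\ln Z$ into \eqref{eq:relent} to get the first formula in \eqref{eq:grad}. For the gradient, differentiate \eqref{eq:relent} along the minimizer $P(m)$. Since $\sum\partial_{m_1}P_{ij}=0$,
\[
(\ln2)\,\partial_{m_1}G_q=\sum_{i,j}\partial_{m_1}P_{ij}\,\ln\frac{P_{ij}}{Q_{ij}}=\sum_{i,j}\partial_{m_1}P_{ij}\,(A\sigma_1+B\sigma_2)=A\,\partial_{m_1}m_1+B\,\partial_{m_1}m_2=A,
\]
and likewise for $m_2$. If $A=B=0$, then $m=0$ by \eqref{eq:means}. If $m=0$, then $A=\psi_\kappa(B)$ and $B=\psi_\kappa(A)$, so $|A|\le|\kappa||B|\le\kappa^2|A|$, which forces $A=B=0$.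
\end{proof}

Let $c_1,c_2>0$ and put $\alpha=\mu/c_1$, $\beta=\mu/c_2$. Since $(\ln2)\frac{d}{dm}h(\frac{1+m}2)=-\operatorname{artanh}m$, a point of $(0,1)^2$ is critical for $F_{\mu,q}$ if and only if
\begin{equation}\label{eq:crit0}
\operatorname{artanh}m_1=\alpha A,\qquad\operatorname{artanh}m_2=\beta B,
\end{equation}
and by \eqref{eq:means} this is equivalent to
\begin{equation}\label{eq:crit}
(1-\alpha)A=\psi_\kappa(B),\qquad(1-\beta)B=\psi_\kappa(A).
\end{equation}

\subsection{A noncentral critical point is a global maximizer}

The mechanism is visible when $\alpha=\beta<1$, $\kappa>0$ and $A=B$. Then \eqref{eq:crit} reads $(1-\alpha)A=\psi_\kappa(A)$. A line through the origin meets the graph of the strictly concave function $\psi_\kappa$ at most once on $(0,\infty)$, and it can do so only if its slope $1-\alpha$ is below $\psi_\kappa'(0)=\kappa$. The proof below shows that this inequality is also what prevents the center from being a local maximum. The maximum must then sit at the only remaining critical points.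

\begin{proposition}\label{prop:global}
Let $c_1,c_2>0$, $q\in(0,1)$ and $0<\mu<\min(c_1,c_2)$. If $p\in(0,1)^2$ is a critical point of $F=F_{\mu,q}$ other than the center, then the global maximizers of $F$ on $[0,1]^2$ are exactly $p$ and its flip.
\end{proposition}

\begin{proof}
Here $\alpha,\beta\in(0,1)$. The point $p$ gives a solution $(A,B)\ne(0,0)$ of \eqref{eq:crit}; this forces $\kappa\neq0$, since $\psi_0=0$. Put $\psi=\psi_{|\kappa|}$. Let $\hat p$ be a global maximizer of $F$.

\emph{Step 1: $\hat p$ is interior.} Suppose $\hat p=(0,b)$. The only coupling of $(0,b)$ has $X_1=1$, $x=b$, $S_4=h(b)$, so $G_q(0,b)=\ell_q(b)-h(b)$. For $a>0$, every coupling of $(a,b)$ has $S_4\le h(a)+h(b)$, and $|x-b|\le a$ because the events $X_1\ne X_2$ and $X_2=0$ coincide when $X_1=1$. Let $C$ be the absolute value of the slope of $\ell_q$. Then $G_q(a,b)\ge G_q(0,b)-Ca-h(a)$, and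
\[
F(a,b)-F(0,b)\ge(c_1-\mu)h(a)-\mu Ca .
\]
Since $\mu<c_1$ and $h(a)/a\to\infty$ as $a\to0$, the right side is positive for small $a$, a contradiction. The side $a=1$ follows by the flip, and the sides $b=0,1$ by exchanging the senders, using $\mu<c_2$. So $\hat p$ is an interior critical point.

\emph{Step 2: the only interior critical points are the center, $p$ and its flip.} Let $(A,B)\neq(0,0)$ solve \eqref{eq:crit}. If one of $A,B$ vanished, so would the other, as $\kappa\ne0$. Since $1-\alpha>0$, the sign of $AB$ is the sign of $\kappa$. Taking absolute values,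
\begin{equation}\label{eq:abs}
(1-\alpha)|A|=\psi(|B|),\qquad(1-\beta)|B|=\psi(|A|),
\end{equation}
so $|A|$ is a positive fixed point of $\Theta(t)=\frac1{1-\alpha}\psi\bigl(\frac{\psi(t)}{1-\beta}\bigr)$. The derivative $\Theta'$ is a positive constant times the product of the two positive, strictly decreasing functions $\psi'\bigl(\frac{\psi(t)}{1-\beta}\bigr)$ and $\psi'(t)$. So $\Theta$ is strictly concave with $\Theta(0)=0$, the quotient $\Theta(t)/t$ is strictly decreasing, and there is at most one positive fixed point. Thus $|A|$, $|B|$ and the sign of $AB$ are determined, and the nonzero solutions of \eqref{eq:crit} form one pair $\pm(A,B)$. By \eqref{eq:means} they correspond to points $\pm m$, that is, to $p$ and its flip.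

\emph{Step 3: the center is not a local maximum.} Multiplying the equations \eqref{eq:abs} for $p$ and using $\psi(t)<|\kappa|t$ gives
\begin{equation}\label{eq:unstable}
(1-\alpha)(1-\beta)<\kappa^2 .
\end{equation}
By \eqref{eq:grad}, the Hessian of $(\ln2)G_q$ in $m$ is the Jacobian matrix of $m\mapsto(A,B)$. Composing this map with \eqref{eq:means} gives the identity, so the Jacobian at the center is the inverse of the Jacobian of \eqref{eq:means} at $A=B=0$. With $\lambda=1-\kappa^2>0$,
\[
\begin{pmatrix}1&-\kappa\\-\kappa&1\end{pmatrix}^{-1}=\frac1\lambda\begin{pmatrix}1&\kappa\\ \kappa&1\end{pmatrix}.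
\]
The Hessian of $(\ln2)f$ at the center is $\operatorname{diag}(-c_1,-c_2)$. So the determinant of the Hessian of $(\ln2)F$ at the center is $(\mu/\lambda-c_1)(\mu/\lambda-c_2)-\mu^2\kappa^2/\lambda^2$. Multiplying it by $\lambda^2/(c_1c_2)$ gives
\[
(\alpha-\lambda)(\beta-\lambda)-\alpha\beta\kappa^2=\lambda\,(\lambda-\alpha-\beta+\alpha\beta)=\lambda\bigl[(1-\alpha)(1-\beta)-\kappa^2\bigr]<0
\]
by \eqref{eq:unstable}. The Hessian has a positive eigenvalue, so the center is not a local maximum.

Hence $\hat p$ is $p$ or its flip, and $F$ takes the same value at both.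
\end{proof}

The hypothesis $\mu<\min(c_1,c_2)$ enters in Step 1 and in the signs of $1-\alpha$ and $1-\beta$. It cannot be relaxed to $\mu\le\min(c_1,c_2)$: in Example~\ref{ex:uniform} the function $F$ is constant and every point is a maximizer.

\section{Certificates of optimality and the proof of Theorem~\ref{thm:main}}\label{sec:curve}

The results so far combine as follows.

\begin{lemma}\label{lem:cert}
Let $c_1,c_2>0$, $q\in(0,1)$ and $0<\mu<\min(c_1,c_2)$. Let $p\in(0,1)^2$ be a critical point of $F_{\mu,q}$ other than the center, with $g(p)=G_q(p)=0$. Then $R(\mathcal O_f;c_1,c_2)=V(c_1,c_2)=f(p)$, and the optimizers of \eqref{eq:problem} are exactly $p$ and its flip.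
\end{lemma}

\begin{proof}
The point $p$ is feasible, so $f(p)\le V$. Propositions~\ref{prop:achieve}, \ref{prop:converse} and~\ref{prop:global} give
\[
V\le R(\mathcal O_f;c_1,c_2)\le\max F_{\mu,q}=f(p)+\mu G_q(p)=f(p)\le V .
\]
If $p'$ is an optimizer, then $F_{\mu,q}(p')\ge f(p')+\mu g(p')\ge V=\max F_{\mu,q}$, so $p'$ is $p$ or its flip by Proposition~\ref{prop:global}.
\end{proof}

We call such a triple $(p,q,\mu)$ a \emph{certificate} for the weights $(c_1,c_2)$. We need one for every pair of positive weights. It is easier to go in the opposite direction. The conditions $g(p)=G_q(p)=0$ do not involve the weights; they are two conditions on the three parameters $(A,B,q)$, and we shall see that they single out a curve. At each point of the curve, \eqref{eq:crit0} then tells us for which weights and which $\mu$ the point is critical. To make $g(p)=G_q(p)$ we ask that the tangent line $\ell_q$ touch $S_3$ at the value of $x$ of the minimizing coupling, that is, $x=q$.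

\begin{lemma}\label{lem:touch}
Let $q\in(0,1)$, $A,B\in\mathbb R$, $s=A+B$, $d=A-B$. Let $P=P^{A,B}$, with marginals $(a,b)$ and means $m_1,m_2$. Then $P(X_1\ne X_2)=q$ if and only if $\cosh s=2\cosh d$. In that case
\begin{gather*}
m_1=(1-q)\tanh s+q\tanh d,\qquad m_2=(1-q)\tanh s-q\tanh d,\\
(\ln2)\,g(a,b)=(\ln2)\,G_q(a,b)=(1-q)\,s\tanh s+q\,d\tanh d-\ln\cosh s,
\end{gather*}
and $P$ is the unique coupling of $(a,b)$ that minimizes $D(a,b,\cdot)$.
\end{lemma}

\begin{proof}
By \eqref{eq:tilt}, $P(X_1\neq X_2)=2q\cosh d/Z$. This equals $q$ if and only if $Z=2\cosh d$, and since $Z=(1-q)\cosh s+q\cdot2\cosh d$, this holds if and only if $\cosh s=2\cosh d$. Assume it, so that $Z=\cosh s$. Given $\sigma_1=\sigma_2$, the sign $\sigma_1$ has weights $e^{\pm s}$ and mean $\tanh s$. Given $\sigma_1=-\sigma_2$, it has weights $e^{\pm d}$ and mean $\tanh d$. This gives $m_1$ and $m_2$, and then $Am_1+Bm_2=(1-q)s\tanh s+qd\tanh d$. By Lemma~\ref{lem:tilt}, $P$ is the minimizer in $G_q(a,b)$, and \eqref{eq:grad} gives the value of $G_q(a,b)$.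

It remains to treat $g$. The inequality $g\le G_q$ does not bound $g$ from below, and this is where the convexity of $D$ is needed. Since $x=q$ and $\Omega=\bigl(\frac{1-q}{2q}\bigr)^2$, Lemma~\ref{lem:gamma} gives $\partial_\gamma D=0$ at $P$. Also $(A,B)\ne(0,0)$, because $\cosh s=2\cosh d$, so $(a,b)$ is not the center and $D(a,b,\cdot)$ is strictly convex. Hence $P$ is its unique minimizer, and $g(a,b)=S_3(q)-H(P)=\ell_q(q)-H(P)=G_q(a,b)$.
\end{proof}

After a flip we may take $s>0$, so $s=\operatorname{arcosh}(2\cosh d)$. The equation $G_q(a,b)=0$ is linear in $q$, and its solution is $q=x(d)$ from \eqref{eq:xd}; the means are then \eqref{eq:md}. This is the origin of the curve in Theorem~\ref{thm:region}. We first carry out the rest of the argument for $d=0$.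

\begin{example}[Equal weights]\label{ex:symmetric}
Let $d=0$, so $s=s_0=\ln(2+\sqrt3)$, $\cosh s_0=2$, $\tanh s_0=\frac{\sqrt3}2$, and $A=B=s_0/2$. The equation $G_q=0$ reads $(1-q)s_0\tanh s_0=\ln2$. Therefore
\[
1-q=\frac{2}{\sqrt3\,\log(2+\sqrt3)},\qquad m_1=m_2=m=(1-q)\tanh s_0=\frac1{\log(2+\sqrt3)} .
\]
From $2^{\sqrt3}<2^{7/4}<3.4<2+\sqrt3$ we get
\begin{equation}\label{eq:root3}
\log(2+\sqrt3)>\sqrt3,
\end{equation}
so $0<1-q<\frac23$, that is $\frac13<q<1$ and $\kappa>0$. Put $\alpha=\operatorname{artanh}(m)/A>0$. By \eqref{eq:means}, $\alpha=1-\psi_\kappa(A)/A<1$. For $c_1=c_2=\frac12$ and $\mu=\alpha/2<\frac12$ the equations \eqref{eq:crit0} hold, so Lemma~\ref{lem:cert} applies: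
\[
R\bigl(\mathcal O_f;\tfrac12,\tfrac12\bigr)=h\Bigl(\frac12+\frac1{2\log(2+\sqrt3)}\Bigr)\approx0.7897,
\]
slightly below the counting bound $\frac12\log3\approx0.7925$.
\end{example}

For general $d$ we need the two inequalities that made the example work, $\frac13<q<1$ and $m_1,m_2>0$, and we need every ratio of weights to occur.

\begin{lemma}\label{lem:curve}
\emph{(a)} For all $d\in\mathbb R$ we have $s>|d|$, $\frac13<x(d)<1$, $|m_i(d)|<1$ and $m_1(-d)=m_2(d)$.

\emph{(b)} The function $m_2$ has a least positive zero $d_0$. We have $m_1,m_2>0$ on $(-d_0,d_0)$ and $m_1(d_0)>0$.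

\emph{(c)} The function $\omega$ is continuous and positive on $(-d_0,d_0)$, and it maps this interval onto $(0,\infty)$.
\end{lemma}

\begin{proof}
(a) From $\cosh s=2\cosh d>\cosh d$ we get $s>|d|$, and also $s\ge s_0=\operatorname{arcosh}2$. Let $\rho(t)=t\tanh t-\ln\cosh t$. It is even, $\rho(0)=0$, and $\rho'(t)=t/\cosh^2t>0$ for $t>0$. Since $\ln\cosh t=t-\ln2+\ln(1+e^{-2t})$,
\[
\rho(t)=\ln2-t(1-\tanh t)-\ln(1+e^{-2t}),
\]
so $\rho(t)<\ln2$ for $t\ge0$ and $\rho(t)\to\ln2$ as $t\to\infty$. Using $\ln\cosh s-\ln\cosh d=\ln2$ we rewrite \eqref{eq:xd} as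
\begin{equation}\label{eq:xrho}
x(d)=\frac{\rho(s)}{\rho(s)+\ln2-\rho(d)} .
\end{equation}
As $\rho(s)>0$ and $\rho(d)<\ln2$, we get $0<x(d)<1$. The inequality $x(d)>\frac13$ is equivalent to $2\rho(s)+\rho(d)>\ln2$. It holds because $2\rho(s)\ge2\rho(s_0)=\sqrt3\,s_0-2\ln2$, and $\sqrt3\,s_0>3\ln2$ is \eqref{eq:root3}. Each $m_i(d)$ is a convex combination of numbers in $(-1,1)$. Finally $s$ and $x$ are even in $d$, which gives $m_1(-d)=m_2(d)$.

(b) The functions $m_i$ are continuous, and $m_2(0)=(1-x(0))\tanh s_0>0$. As $d\to\infty$, both $\rho(s)$ and $\rho(d)$ tend to $\ln2$, so $x(d)\to1$ by \eqref{eq:xrho} and $m_2(d)\to-1$. Hence $m_2$ has positive zeros; they form a closed set that stays away from $0$, so there is a least one, $d_0$, and $m_2>0$ on $[0,d_0)$. For $d\ge0$ we have $m_1(d)\ge(1-x(d))\tanh s>0$. The claim for negative $d$ follows from $m_1(-d)=m_2(d)$.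

(c) Continuity and positivity follow from (a) and (b). As $d\uparrow d_0$, $\operatorname{artanh}m_2\to0$ while the other three factors of $\omega$ tend to positive limits, so $\omega(d)\to0$. By (a), $\omega(-d)=1/\omega(d)$, so $\omega(d)\to\infty$ as $d\downarrow-d_0$. The intermediate value theorem finishes the proof.
\end{proof}

For $|d|<d_0$ let $c(d)\in\Delta^1$ be the positive weights with $c_1/c_2=\omega(d)$.

\begin{proposition}\label{prop:curve}
Let $|d|<d_0$. For the weights $c(d)$ we have $R(\mathcal O_f;c_1,c_2)=V(c_1,c_2)=f(p(d))$, and the optimizers of \eqref{eq:problem} are exactly $p(d)$ and its flip. Moreover, the map $d\mapsto p(d)$ is injective on $(-d_0,d_0)$.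
\end{proposition}

\begin{proof}
Let $q=x(d)$, $A=\frac{s+d}2$, $B=\frac{s-d}2$ and $P=P^{A,B}$. Then $A,B>0$, and $\kappa>0$ because $q>\frac13$. By Lemma~\ref{lem:touch}, $P$ is a coupling of $p(d)$ and $g(p(d))=G_q(p(d))=0$, the last equality being the definition of $x(d)$. The point $p(d)$ lies in $(0,1)^2$ and is not the center, as $0<m_i<1$. Put
\[
\alpha=\frac{\operatorname{artanh}m_1}A=1-\frac{\psi_\kappa(B)}A,\qquad\beta=\frac{\operatorname{artanh}m_2}B=1-\frac{\psi_\kappa(A)}B,
\]
where the second expressions come from \eqref{eq:means}. The first expressions are positive because $m_1,m_2>0$, and the second are less than $1$ because $\kappa>0$. Since $\beta/\alpha=\omega(d)$, the weights $c(d)$ are $c_1=\frac\beta{\alpha+\beta}$, $c_2=\frac\alpha{\alpha+\beta}$. Let $\mu=\alpha c_1=\beta c_2$. Then $0<\mu<\min(c_1,c_2)$ and \eqref{eq:crit0} holds, so $(p(d),q,\mu)$ is a certificate and Lemma~\ref{lem:cert} applies.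

For injectivity, the point $p(d)$ determines $P$ as the unique minimizer of $D(p(d),\cdot)$ (Lemma~\ref{lem:touch}), the law $P$ determines $A$ and $B$ by \eqref{eq:AB}, a formula that does not involve $q$, and $d=A-B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $c_1,c_2>0$, Lemma~\ref{lem:curve}(c) gives $d\in(-d_0,d_0)$ with $c(d)=(c_1,c_2)$, and Proposition~\ref{prop:curve} gives the claim. Let $(c_1,c_2)=(1,0)$. Then $R\le1$ by Lemma~\ref{lem:basic}, while $(\frac12,0)$ is feasible by Example~\ref{ex:values}, so $V=1$ and $R\ge1$ by Proposition~\ref{prop:achieve}. The case $(0,1)$ follows by exchanging the senders.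
\end{proof}

\section{The region and its Pareto boundary}\label{sec:region}

Theorem~\ref{thm:main} gives the supporting lines of $\mathcal O_f$. To pass from them to the region itself we use that the curve $\Gamma$ is connected and runs from the side $R_1=1$ to the side $R_2=1$ of the unit square, so that it leaves no room for other Pareto points.

\begin{proof}[Proof of Theorem~\ref{thm:region}]
\emph{Optimizers and the map $\omega$.} The existence of $d_0$ is Lemma~\ref{lem:curve}(b). Every pair of positive weights is $c(d)$ for some $|d|<d_0$, so Proposition~\ref{prop:curve} gives uniqueness up to the flip, and it shows that $p(d)$ is optimal for $c(d)$. Let $|d|,|d'|<d_0$ and suppose that $p(d)$ is optimal for $c(d')$. Then $p(d)$ is $p(d')$ or its flip; both $p(d)$ and $p(d')$ have positive $m_1$, so $p(d)=p(d')$ and $d=d'$. Thus $c(d)$ is the only pair of positive weights for which $p(d)$ is optimal. It also follows that $\omega$ is injective: if $\omega(d)=\omega(d')$, then $p(d)$ is optimal for $c(d)=c(d')$. With Lemma~\ref{lem:curve}(c), $\omega$ is a bijection onto $(0,\infty)$.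 For the weights $(1,0)$ and $(0,1)$ we have $V=1$, and $p(d)$ is not optimal because both coordinates of $\Gamma(d)$ are less than $1$.

\emph{The curve consists of Pareto points.} The points $p(d)$ with $|d|<d_0$ are feasible, the feasible set is closed and $p$ is continuous, so $p(\pm d_0)$ are feasible too. By Proposition~\ref{prop:achieve}, $\Gamma(d)\in\mathcal O_f$ for $|d|\le d_0$. For $|d|<d_0$ the point $\Gamma(d)$ maximizes $c_1R_1+c_2R_2$ over $\mathcal O_f$ for the positive weights $c(d)$, so no other point of $\mathcal O_f$ dominates it. At the ends, $m_2(d_0)=0$ and $m_1(-d)=m_2(d)$ give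
\[
\Gamma(d_0)=(r,1),\qquad\Gamma(-d_0)=(1,r),\qquad r=h\Bigl(\frac{1+m_1(d_0)}2\Bigr).
\]
A point of $\mathcal O_f\subset[0,1]^2$ that dominates $(r,1)$ has the form $(r',1)$ with $r'\ge r$. For $|d|<d_0$ and $(c_1,c_2)=c(d)$,
\[
c_1r'+c_2\le c_1\Gamma_1(d)+c_2\Gamma_2(d)\le c_1\Gamma_1(d)+c_2,
\]
so $r'\le\Gamma_1(d)$. Letting $d\uparrow d_0$ gives $r'\le r$. Hence $(r,1)$ is a Pareto point, and so is $(1,r)$ by the same argument with the coordinates exchanged and $d\downarrow-d_0$.

\emph{Every $R\in\mathcal O_f$ is dominated by a point of the curve.} The continuous function $\Gamma_1-\Gamma_2$ on $[-d_0,d_0]$ has the end values $1-r$ and $r-1$, so it takes every value in $[r-1,1-r]$. If $|R_1-R_2|\le1-r$, choose $d$ with $\Gamma_1(d)-\Gamma_2(d)=R_1-R_2$. Then $R=\Gamma(d)+(\tau,\tau)$ for some real $\tau$, and $\tau\le0$ because $\Gamma(d)$ is a Pareto point. If $R_1-R_2<r-1$, then $R_1<r-1+R_2\le r$ and $R_2\le1$, so $\Gamma(d_0)$ dominates $R$. If $R_1-R_2>1-r$, then $R_2<r-1+R_1\le r$ and $R_1\le 1$, so $\Gamma(-d_0)$ dominates $R$.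

\emph{Conclusion.} A Pareto point is dominated by some $\Gamma(d)\in\mathcal O_f$ and hence equals it; so the Pareto boundary is the curve. Every point of $\mathcal O_f$ is dominated by $\Gamma(d)=(h(a),h(b))$ with $(a,b)=p(d)$ feasible, which gives the inclusion $\subset$ in (i). The inclusion $\supset$ follows from Proposition~\ref{prop:achieve} and Lemma~\ref{lem:basic}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FHJ}
Samuel H. Florin, Matthew H. Ho, Zilin Jiang,
\emph{On the binary adder channel with complete feedback, with an application to quantitative group testing},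
arXiv:2101.09898 (2021).

\end{thebibliography}
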